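# Strong regularity in group cohomology and components of posets of elementary abelian subgroups

## A formula for $H^{i,-i}$ and the failure of strong regularity

Fix a prime $p$ and put $k=\mathbb F_p$. For a finite group $G$ let $H^*(G)=H^*(G;k)$, let $\mathfrak m_G=\tilde H^*(G)$ be its ideal of elements of positive degree, and let $H^{i,j}_{\mathfrak m_G}$ denote the part of internal degree $j$ of the $i$th local cohomology. Let $r$ be the $p$-rank of $G$, let $C$ be the maximal central elementary abelian $p$-subgroup of $G$, and let $c$ (the *central rank*) be the rank of $C$. For $s\ge 0$ let $\mathcal A_{\ge s}(G)$ be the poset, under inclusion, of elementary abelian $p$-subgroups of $G$ of rank $\ge s$. A *component* is a connected component of this poset; $G$ permutes the components by conjugation.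

**Theorem A.** Let $G$ be a finite group and $i\ge 1$. Then $H^{i,j}_{\mathfrak m_G}(H^*(G))=0$ for $j>-i$ (this part is Symonds' theorem), and $\dim_k H^{i,-i}_{\mathfrak m_G}(H^*(G))$ is the number of $G$-conjugacy classes of components of $\mathcal A_{\ge i-1}(G)$ in which the maximal rank is exactly $i$.

The formula decides the following conjecture.

**Strong Regularity Conjecture (Benson).** For every finite group $G$,
$$H_{\tilde H^*(G)}^{i,j}(H^*(G)) =0 \text{ for } \begin{cases} j \geq -i & \text{if } c \leq i < r, \\ j > -i & \text{if } i=r. \end{cases}$$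

**Theorem B.** Let $q=p^3$, let $B\subset\mathbb F_q$ be a $2$-dimensional $\mathbb F_p$-subspace, and
$$P=\left\{\begin{pmatrix}1&a&e\\0&1&b\\0&0&1\end{pmatrix}: a,e\in\mathbb F_q,\ b\in B\right\},\qquad |P|=p^8 .$$
Then $c=3$, $r=6$ and $H^{5,-5}_{\tilde H^*(P)}(H^*(P))\ne0$. So the conjecture fails for $P$, and it is false for every prime $p$.

**Theorem C.** (1) If $1\le i<r$, and $i\le 3$ or $i\le c_P+1$, where $c_P$ is the rank of the maximal central elementary abelian subgroup of a Sylow $p$-subgroup, then $H^{i,-i}_{\mathfrak m_G}(H^*(G))=0$. (2) For every prime $p$ and integers $0\le c\le r$, there is a finite group of $p$-rank $r$ and central rank $c$ violating the conjecture if and only if $r\ge5$ and $r-c\ge 3$.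

The source for the conjecture is Nicholas J. Kuhn, "Primitives and central detection numbers in group cohomology", arXiv:math/0612133 (2006). Benson proved the conjecture when $r-c\le 2$; Theorem C contains this case.

We first look at what the theorems say. Then, granting Theorem A, we treat them as statements about posets, which gives Theorem C(1), half of C(2), and Theorem B. After that we prove Theorem A; its proof uses none of these consequences. The last section builds the remaining examples for Theorem C(2).

## Local cohomology, the range $c\le i\le r$, and two rings worked out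

**Definition.** Let $I$ be a homogeneous ideal in a graded ring $R$ and $M$ a graded $R$-module. Then $H^{0,*}_I(M)$ is the $I$-torsion of $M$: the set of $x\in M$ with $I^lx=0$ for some $l$. This is left exact in $M$, and $H^{i,*}_I(M)$ is its $i$th right derived functor. The second index is the internal degree.

In practice one computes with Čech complexes. If $x_1,\dots,x_n$ are homogeneous elements of positive even degree such that the ring is finite over $k[x_1,\dots,x_n]$, then local cohomology at the ideal of positive-degree elements is the cohomology of the complex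
$$\check C(x;M)=M\otimes_{k[x]}\bigotimes_{a=1}^n\bigl(k[x]\to k[x][x_a^{-1}]\bigr),$$
with $k[x]$ in degree $0$ of each factor (Lemma 3 below).

*Example: $G=\mathbb Z/p$.* For $p$ odd, $H^*(G)=\Lambda(y)\otimes k[x]$ with $|y|=1$, $|x|=2$. The complex is $H^*(G)\to H^*(G)[x^{-1}]$, so $H^0=0$ and $H^1$ has basis $x^{-m},\,yx^{-m}$ with $m\ge1$, in degrees $-2m$ and $1-2m$. It is one-dimensional in each degree $\le -1$. For $p=2$, $H^*(G)=k[x]$ with $|x|=1$, and $H^1$ has basis $x^{-m}$, $m\ge 1$: the same answer. Theorem A agrees: $\mathcal A_{\ge0}(G)=\{1,G\}$ is connected of maximal rank $1$, so $\dim H^{1,-1}=1$. In particular one cannot ask for vanishing at $j=-i$ when $i=r$.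

*Example: $G=D_8$, $p=2$.* Here $H^*(G)=k[x,y,w]/(xy)$ with $|x|=|y|=1$, $|w|=2$, and $r=2$, $c=1$. Let $R_0=k[x,y]/(xy)$. The sequence $0\to R_0\to k[x]\oplus k[y]\to k\to0$ (restrict to the two axes, then subtract constant terms) gives $H^0(R_0)=0$ and
$$0\to k\to H^1(R_0)\to H^1(k[x])\oplus H^1(k[y])\to 0$$
with $k$ in degree $0$. So $H^1(R_0)$ has dimension $1$ in degree $0$, dimension $2$ in each negative degree, and is $0$ in positive degrees. Since $H^1(k[w])$ lives in degrees $-2,-4,\dots$, tensoring shows that the only nonzero local cohomology of $H^*(D_8)$ is $H^2$, with top degree $-2$ and $\dim H^{2,-2}=1$. Theorem A says the same. The poset $\mathcal A_{\ge1}(D_8)$ consists of five subgroups of order $2$ and two Klein four-groups. The centre lies in both four-groups and every subgroup of order 2 lies in one of them, so the poset is connected of maximal rank $2$: one class for $i=2$. And $\mathcal A_{\ge0}(D_8)$ is connected of maximal rank $2$, not $1$: no class for $i=1$. By contrast $\mathcal A_{\ge2}(D_8)$ has two components, each a single four-group.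

The $p$-rank $r$ is the Krull dimension of $H^*(G)$, and Duflot's theorem says that the depth of $H^*(G)$ is at least $c$. So local cohomology is concentrated in $c\le i\le r$, the range in the conjecture.

**Lemma 1.** Grant Theorem A. If $r\ge1$, the conjecture holds for $G$ if and only if, for every $i$ with $\max(c,1)\le i<r$, no component of $\mathcal A_{\ge i-1}(G)$ has maximal rank exactly $i$. If $r=0$, the conjecture holds for $G$.

*Proof.* For $i\ge1$, Theorem A gives all the vanishing with $j>-i$ and translates vanishing at $j=-i$ into the stated condition. The value $i=0<r$ matters only when $c=0$, and there $H^0_{\mathfrak m_G}(H^*(G))=0$ always. To see this, let $P\neq1$ be a Sylow $p$-subgroup. Restriction $H^*(G)\to H^*(P)$ is injective. Since $H^*(P)$ is finite over $H^*(G)$, the quotient $H^*(P)/\mathfrak m_GH^*(P)$ is finite-dimensional, so $\mathfrak m_P^l\subset\mathfrak m_GH^*(P)$ for some $l$, and restriction carries $\mathfrak m_G$-torsion to $\mathfrak m_P$-torsion. But $H^*(P)$ has depth $\ge1$ by Duflot, so it has no $\mathfrak m_P$-torsion. If $r=0$, then $H^*(G)=k$,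 $c=0$, and the conjecture only asks that $H^{0,j}(k)=0$ for $j>0$, which is true. $\square$

So the conjecture says: whenever $V$ is elementary abelian of rank $i$, $\max(c,1)\le i<r$, one can walk from $V$ up and down through elementary abelian subgroups, never going below rank $i-1$, until one meets rank $i+1$.

## Joining elementary abelian subgroups through a centre or a normal $E\cong(\mathbb Z/p)^2$

The natural way to build such walks is to pass through a subgroup that is normalized, or better centralized, by everything.

**Proof of Theorem C(1), granting Theorem A.** Let $1\le i<r$, let $V\le G$ be elementary abelian of rank $i$, let $P\ge V$ be a Sylow $p$-subgroup, $Z$ its maximal central elementary abelian subgroup (of rank $c_P$), and $W\le P$ elementary abelian of rank $r$; such $W$ exists by Sylow's theorem. It suffices to connect $V$ to $W$ in $\mathcal A_{\ge i-1}(P)$: then no component of $\mathcal A_{\geq i-1}(G)$ has maximal rank exactly $i$.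

**Step 1: the case $i\le c_P+1$, through the centre.** Now $Z$ has rank $\ge i-1$, and the walk is $V\le VZ\ge Z\le ZW\ge W$. Since $r\ge 1$, $P\ne1$ and $c_P\ge1$, so this covers $i\le2$.

**Step 2: the case $i=3$, through a normal subgroup of rank $2$.** Now $r\ge4$. A $p$-group without noncyclic normal abelian subgroups is cyclic or a $2$-group of maximal class (Gorenstein, *Finite Groups*, 5.4.10), and so has rank $\le2$. Hence $P$ has a noncyclic normal abelian subgroup $A$. The subgroup $\Omega_1(A)$ of elements of order dividing $p$ is normal in $P$ of order $\ge p^2$, and a normal subgroup of a $p$-group contains subgroups of every smaller order dividing its order that are normal in the whole group. So there is $E\lhd P$ with $E\le \Omega_1(A)$ of order $p^2$, elementary abelian of rank $2$. Since $P/C_P(E)$ embeds in $GL_2(p)$, whose order is divisible by $p$ exactly once, $|P:C_P(E)|\le p$. For every elementary abelian $W'\le P$ of rank $\ge3$, the group $C_{W'}(E)$ then has rank $\ge2$, and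
$$W'\ge C_{W'}(E)\le C_{W'}(E)E\ge E$$
is a walk in $\mathcal A_{\ge2}(P)$. Apply it to $W'=V$ and $W'=W$. $\square$

**Proof of "only if" in Theorem C(2), granting Theorem A.** We show that the conjecture holds if $r\le4$ or $r-c\le2$. If $r\le4$, every $1\le i<r$ has $i\le3$. If $r-c\le2$, every $i$ with $c\le i<r$ has $i\le r-1\le c+1\le c_P+1$, since the maximal central elementary abelian $p$-subgroup of $G$ lies in the centre of each Sylow $p$-subgroup. In both cases part (1) and Lemma 1 give the conjecture. $\square$

The walk breaks at $i=4$, where we may not go below rank $3$. With $E$ of rank $2$, the last step $C_{W'}(E)E\ge E$ leaves $\mathcal A_{\ge3}$. With a normal $E$ of rank $3$, the quotient $W'/C_{W'}(E)$ embeds in a Sylow $p$-subgroup of $GL_3(p)$, which is nonabelian of order $p^3$. So $C_{W'}(E)$ has index at most $p^2$, and for $W'$ of rank $4$ this guarantees only rank $2$, one too few. The examples below show that at $i=4$ such walks may indeed fail to exist.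

## An isolated component in a group of order $p^8$

To violate the conjecture we want an elementary abelian $V$ from which one cannot escape. Take $N\lhd P$ of large rank and let $V$ meet $N$ only in a central subgroup $C$. Suppose an element outside $N$ commutes with no element of order $p$ in $N\setminus C$. Then a walk from $V$ stays away from $N\setminus C$ as long as each subgroup on it contains an element outside $N$. A subgroup meeting $N$ inside $C$ certainly does so if its rank exceeds $c$, and ranks on the walk are at least $i-1$. This is why the next lemma asks for $i-1>c$.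

**Lemma 2.** Grant Theorem A. Let $P$ be a $p$-group, $N\lhd P$, $C\le N\cap Z(P)$ elementary abelian of rank $c$, and $V\le P$ elementary abelian of rank $i\ge c+2$ with $P=NV$, $V\cap N=C$. Suppose $N$ has $p$-rank $>i$ and

(∗) no element of $P\setminus N$ commutes with an element of order $p$ in $N\setminus C$.

Then $C$ is the maximal central elementary abelian subgroup of $P$, and $P$ has the same $p$-rank $r$ as $N$. Every $W$ in the component of $V$ in $\mathcal A_{\ge i-1}(P)$ satisfies $W\cap N\le C$, and this component has maximal rank exactly $i$. In particular $H^{i,-i}_{\mathfrak m_P}(H^*(P))\ne0$ with $c\le i<r$, so the conjecture fails for $P$.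

*Proof.*

**Step 1: the centre.** Let $z\in P$ be central of order $p$. If $z\notin N$, then $z$ commutes with the elements of order $p$ in $N\setminus C$, which exist since $N$ has rank $>c$; this contradicts (∗). If $z\in N\setminus C$, then $z$ commutes with the elements of $V\setminus C=V\setminus N$, a nonempty subset of $P\setminus N$ because $i>c$; again this contradicts (∗). So $z\in C$.

**Step 2: the rank.** We bound the rank of an elementary abelian $W\le P$. If $W\cap N\le C$, then, as $P/N\cong V/C$,
$$\operatorname{rk}W\le c+\operatorname{rk}(P/N)=c+(i-c)=i .$$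
Otherwise $W$ contains an element of order $p$ in $N\setminus C$, and $W\le N$ by (∗). Since $N$ has rank $>i$, $P$ and $N$ have the same rank.

**Step 3: the component.** We show that the condition $W\cap N\le C$ passes to neighbours. Let $W\in\mathcal A_{\ge i-1}(P)$ satisfy it (as $V$ does). Its rank is $\ge i-1>c$, so $W$ contains some $g\notin N$. If $W\le W'$, the elements of $W'\cap N$ commute with $g$, so $W'\cap N\le C$ by (∗). If $W'\le W$, then $W'\cap N\le C$ clearly. So every member of the component of $V$ meets $N$ inside $C$, and has rank $\le i$ by Step 2. As $V$ has rank $i$, the maximal rank is exactly $i$. Apply Theorem A. $\square$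

**Proof of Theorem B, granting Theorem A.** Write the elements of $P$ as $(a,b,e)$, with
$$(a,b,e)(a',b',e')=(a+a',\,b+b',\,e+e'+ab').$$
Two elements commute iff $ab'=a'b$. Put

$$N=\{b=0\},\qquad C=\{a=b=0\},\qquad V=\{a=0\}.$$

On $N$ and on $V$ the multiplication is addition of coordinates, so $N$ is elementary abelian of rank $6$ and $V$ is elementary abelian of rank $3+2=5$; $C$ is central of rank $3$. Moreover $N\lhd P$ (it is the kernel of $(a,b,e)\mapsto b$), $P=NV$ and $V\cap N=C$. If $(a,b,e)$ with $b\ne0$ commutes with $(a',0,e')$, then $a'b=0$ in the field $\mathbb F_q$, so $a'=0$ and $(a',0,e')\in C$. This is (∗). Lemma 2 applies with $c=3$, $i=5$, $r=6$: $H^{5,-5}_{\mathfrak m_P}(H^*(P))\ne0$ although $c\le5<r$. $\square$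

The size is forced within this family. With $q=p^d$ and $\dim B=\beta$ one has $c=d$, $i=d+\beta$, $\operatorname{rk}N=2d$. The hypotheses $i\ge c+2$ and $\operatorname{rk}N>i$ say $\beta\ge2$ and $d>\beta$, so $d\ge3$.

## Local cohomology by Čech complexes

We now prove Theorem A. The first tool lets us compute local cohomology over whichever ring is convenient. By an *algebra of our type* we mean a finitely generated graded-commutative $k$-algebra $H$, concentrated in degrees $\ge0$, with $H^0=k$; put $\mathfrak m=H^{>0}$. There are always $x_1,\dots,x_n\in H$ of positive even degree with $H$ finite over $k[x]=k[x_1,\dots,x_n]$ (acting through the polynomial ring): for $p$ odd take the even-degree members of a set of generators, the odd ones having square zero; for $p=2$ take the squares of generators. Note that $H$ is Noetherian and the $x_a$ are central.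

**Lemma 3.** Let $H$ be an algebra of our type and $x_1,\dots,x_n$ as above.

(a) For every graded $H$-module $D$, $H^a_{\mathfrak m}(D)\cong\check H^a(x;D)$, the cohomology of $\check C(x;D)$.

(b) Let $D$ be a finitely generated $H$-module and $H'\to H$ a map from another algebra of our type, with ideal $\mathfrak m'$, such that $D$ is finitely generated over $H'$. Then $H^a_{\mathfrak m}(D)\cong H^a_{\mathfrak m'}(D)$ as graded vector spaces.

*Proof of (a).* The functors $\check H^*(x;-)$ form a $\delta$-functor, because localization is exact. In degree $0$, $\check H^0(x;D)$ consists of the elements killed by a power of each $x_a$, i.e. of the $(x)$-torsion $\Gamma_{(x)}D$. As $H/(x)H$ is finite-dimensional, $\mathfrak m^l\subset(x)H$ for some $l$, so $\Gamma_{(x)}=\Gamma_{\mathfrak m}$. It remains to show that $\check H^a(x;E)=0$ for $a>0$ and every graded injective $E$. Let $x$ be one of the $x_a$.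

**Step 1: $E\to E_x$ is onto.** Let $e\in E$ be homogeneous and $m\ge0$. Since $H$ is Noetherian, there is $N$ with $\mathrm{Ann}_H(x^N)=\mathrm{Ann}_H(x^{N+m})$. Then $Hx^{N+m}\to E$, $hx^{N+m}\mapsto hx^Ne$, is well defined, and by injectivity it extends to $H$. If $e'$ is the image of $1$, then $x^{N+m}e'=x^Ne$, i.e. $e/x^m$ is the image of $e'$.

**Step 2: $\Gamma_xE$ is injective.** We check Baer's criterion for graded modules. Let $f:J\to\Gamma_xE$ be a homogeneous map from a graded ideal. $J$ is finitely generated, so $x^sf=0$ for some $s$. By Artin–Rees for the finitely generated $k[x_1,\dots,x_n]$-modules $J\subset H$ and the ideal generated by $x$, there is $l_0$ with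
$$J\cap x^lH=x^{l-l_0}(J\cap x^{l_0}H)\subset x^{l-l_0}J\qquad(l\ge l_0).$$
For $l=l_0+s$ the map $f$ vanishes on $J\cap x^lH$. So it factors through $(J+x^lH)/x^lH\subset H/x^lH$ and extends to a map $H/x^lH\to E$, whose image is killed by $x^l$ and lies in $\Gamma_xE$.

**Step 3: induction on $n$.** By Step 1 the complex $[E\to E_{x_1}]$ is quasi-isomorphic to $\Gamma_{x_1}E$. Hence $\check H^a(x_1,\dots,x_n;E)=\check H^a(x_2,\dots,x_n;\Gamma_{x_1}E)$, and $\Gamma_{x_1}E$ is injective by Step 2. Removing the elements one by one, we get $0$ for $a>0$. So $\check H^*(x;-)$ is the derived functor of $\Gamma_{\mathfrak m}$.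

*Proof of (b).* Let $D\ne0$ and choose $y\subset H'$ for $H'$ as $x$ was chosen for $H$. By (a) we must compare $\check H^*(x;D)$ with $\check H^*(y;D)$; we do so by passing to $\check H^*(x,y;D)$.

**Step 4: the $x$'s and the $y$'s have the same radical.** Let $\bar B$ be the commutative algebra of operators on $D$ generated by the $x$'s and $y$'s; it is connected graded. $D$ is finitely generated over $k[x]$ and over $k[y]$, and $\bar B\subset\mathrm{End}_{k[x]}(D)\cap\mathrm{End}_{k[y]}(D)$, so $\bar B$ is finite over the images of both polynomial rings. Hence $\bar B/(x)\bar B$ and $\bar B/(y)\bar B$ are finite-dimensional, and $\sqrt{(x)\bar B}=\bar B^{>0}=\sqrt{(y)\bar B}$.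

**Step 5: adding an element $w$ of the radical changes nothing.** Let $w\in\sqrt{(x)\bar B}$. There is a long exact sequence
$$\check H^{a-1}(x;D_w)\to\check H^a(x,w;D)\to\check H^a(x;D)\to\check H^a(x;D_w).$$
After inverting $x_j$ the factor $k[x]\to k[x][x_j^{-1}]$ of the Čech complex becomes an isomorphism and the complex becomes contractible. So every element of $\check H^a(x;D_w)$ is killed by a power of each $x_j$, hence by a power of $w$. But $w$ acts invertibly there, so $\check H^a(x;D_w)=0$ and $\check H^a(x,w;D)\cong\check H^a(x;D)$. Adding the $y$'s to $x$ one at a time, and the $x$'s to $y$, gives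
$$\check H^a(x;D)\cong\check H^a(x,y;D)\cong\check H^a(y;D).\qquad\square$$

For a finitely generated $D$, $\dim D$ denotes its dimension as a $k[x]$-module, i.e. the pole order at $t=1$ of its Hilbert series. We use two standard facts (Bruns–Herzog, §1.2, §3.5). First, $H^a_{\mathfrak m}(D)=0$ for $a>\dim D$. Second:

(†) If $D\ne0$ and $H^a_{\mathfrak m}(D)=0$ for all $a\le s$, then $\operatorname{depth}D\ge s+1$; hence every associated prime $\mathfrak p$ of $D$ has $\dim k[x]/\mathfrak p\ge s+1$, and every nonzero submodule of $D$ has dimension $\ge s+1$.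

## A spectral sequence from local cohomology to homology

Let $\Gamma$ be a finite group and $\mathcal N$ a bounded complex of finite-dimensional $k\Gamma$-modules, with $\mathcal N_t$ in cohomological degree $-t$. Write $H^*(\Gamma;\mathcal N)=\mathrm{Ext}^*_{k\Gamma}(k,\mathcal N)$ for hypercohomology and $H_*(\Gamma;\mathcal N)$ for hyperhomology, the homology of $k\otimes_{k\Gamma}F$ for a projective resolution $F$ of $\mathcal N$. For instance, $\mathcal N=\Sigma^tk$ ($k$ in homological degree $t$) gives $H^j(\Gamma;\mathcal N)=H^{j+t}(\Gamma)$, and $\mathcal N=k\Gamma$ gives $k$ in degree $0$ for both. $H^*(\Gamma;\mathcal N)$ is finitely generated over $H^*(\Gamma)$, by Evens–Venkov for modules and then induction on the length of $\mathcal N$.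

**Lemma 4** (Greenlees-type spectral sequence). There is a spectral sequence, with finitely many columns $a\ge0$,
$$E_2^{a,b}=H^{a,b}_{\mathfrak m_\Gamma}(H^*(\Gamma;\mathcal N))\Rightarrow H_{-a-b}(\Gamma;\mathcal N),\qquad d_s:E_s^{a,b}\to E_s^{a+s,b-s+1}.$$

*Proof.*

**Step 1: making the cohomology classes act strictly, and filtering.** Take $n\ge1$ and $\zeta_1,\dots,\zeta_n\in H^*(\Gamma)$ of positive even degrees with $H^*(\Gamma)$ finite over $k[\zeta]$. Let $P_\bullet\to k$ be a resolution by finitely generated projectives, and let $\hat z_a:P_\bullet\to\Sigma^{|\zeta_a|}P_\bullet$ be a chain map representing $\zeta_a$. Two such maps need commute only up to homotopy, so we put $Q=P_\bullet^{\otimes n}$, again a resolution of $k$ by finitely generated projectives, and let $z_a$ be $\hat z_a$ on the $a$th tensor factor. The $z_a$ have even degree and commute strictly. So $A=\mathrm{Hom}_{k\Gamma}(Q,\mathcal N)$ is a dg $k[z]$-module, and on $H^*(A)=H^*(\Gamma;\mathcal N)$ the element $z_a$ acts as $\zeta_a$. Let $\check C$ be the Čech complex of $k[z]$. Filter $A\otimes_{k[z]}\check C$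 by Čech degree, a finite filtration. As localization is exact, $E_1^{a,*}=H^*(\Gamma;\mathcal N)\otimes_{k[z]}\check C^a$. So $E_2^{a,*}=\check H^a(\zeta;H^*(\Gamma;\mathcal N))$, which is local cohomology by Lemma 3(a). It remains to identify $H^j(A\otimes_{k[z]}\check C)$ with $H_{-j}(\Gamma;\mathcal N)$.

**Step 2: separating $Q$ from $\mathcal N$.** Let $Q^*=\mathrm{Hom}_k(Q,k)\cong\mathrm{Hom}_{k\Gamma}(Q,k\Gamma)$, a complex of right modules. Since $\mathcal N$ is bounded and $Q$ is degreewise finitely generated projective, $A\cong Q^*\otimes_{k\Gamma}\mathcal N$. Write $\check C=\bigcup_s\mathcal K_s$ with $\mathcal K_s=\bigotimes_a[k[z]\to z_a^{-s}k[z]]$, which is finite free over $k[z]$. Put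
$$D_s=Q^*\otimes_{k[z]}\mathcal K_s,\qquad D_\infty=Q^*\otimes_{k[z]}\check C=\operatorname{colim}D_s .$$
Then $A\otimes_{k[z]}\check C=D_\infty\otimes_{k\Gamma}\mathcal N$. We would like to replace $\mathcal N$ here by a projective resolution. This needs an argument, because $Q^*$ is unbounded in the wrong direction: it is a cohomologically bounded below complex of projectives, and tensoring with such a complex need not preserve quasi-isomorphisms.

**Step 3: $D_s\otimes_{k\Gamma}\mathcal Y$ is acyclic for every acyclic complex $\mathcal Y$.** This repairs the problem. $D_s$ is a finite sum of shifts of $Q^*$ in each degree, so it is a complex of finitely generated projective (= injective) modules, zero in sufficiently negative cohomological degrees. For $L$ simple,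
$$\mathrm{Hom}_{k\Gamma}(L,D_s)\cong\mathrm{Hom}_{k\Gamma}(Q,L^*)\otimes_{k[z]}\mathcal K_s$$
is, up to shifts, an iterated mapping fibre of the maps $z_a^s$. Since $H^*(\Gamma;L^*)$ is finitely generated over $k[\zeta]$, the total cohomology of this complex is finitely generated over $k[z]$; it is also killed by powers of all the $z_a$, so it is finite-dimensional. There are finitely many simple $L$, so there is $j_0$ with $H^j(\mathrm{Hom}_{k\Gamma}(L,D_s))=0$ for all $j\ge j_0$ and all simple $L$. As the $D_s^j$ are injective, $\mathrm{Hom}_{k\Gamma}(-,D_s)$ turns short exact sequences into short exact sequences of complexes, and by induction on composition length the same vanishing holds for every finite-dimensional module in place of $L$.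

For $j\ge j_0$ let $Z^j\subset D^j_s$ be the cocycles. The inclusion $Z^j\to D_s^j$ is a cocycle in $\mathrm{Hom}_{k\Gamma}(Z^j,D_s)$, hence a coboundary: there is $h:Z^j\to D_s^{j-1}$ with $dh$ equal to the inclusion. Thus $D_s$ is exact at $j$, and $D_s^{j-1}=Z^{j-1}\oplus h(Z^j)$. In particular $Z^{j-1}$ and $Z^j$ are projective. So there is a degreewise split exact sequence of complexes
$$0\to(\cdots\to D_s^{j_0-2}\to Z^{j_0-1}\to0)\to D_s\to(0\to Z^{j_0}\to D_s^{j_0}\to D_s^{j_0+1}\to\cdots)\to0 .$$
The left term is a bounded complex of projectives; the right term is bounded below and exact with projective cocycles, hence contractible. Tensoring with an acyclic $\mathcal Y$ makes both outer terms acyclic, and therefore the middle one.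

**Step 4: the abutment.** Let $F=Q\otimes\mathcal N\to\mathcal N$, a homologically bounded below complex of projectives quasi-isomorphic to $\mathcal N$. By Step 3, applied to the mapping cone, $D_s\otimes_{k\Gamma}F\to D_s\otimes_{k\Gamma}\mathcal N$ is a quasi-isomorphism, and so is the filtered colimit $D_\infty\otimes_{k\Gamma}F\to D_\infty\otimes_{k\Gamma}\mathcal N$. Next, $H^*(Q^*)=k$ is concentrated in one degree, so each $z_a$ acts nilpotently on it and the localizations of $Q^*$ at any $z_a$ are acyclic. Hence the projection $D_\infty\to Q^*$ to Čech degree $0$ is a quasi-isomorphism, and so is the map $k\to Q^*$ dual to the augmentation. Tensoring with $F$ preserves quasi-isomorphisms. So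
$$H^j(A\otimes_{k[z]}\check C)\cong H^j(D_\infty\otimes_{k\Gamma} F)\cong H^j(k\otimes_{k\Gamma}F)=H_{-j}(\Gamma;\mathcal N).\qquad\square$$

For $\Gamma=\mathbb Z/p$ and $\mathcal N=k$ there is one column, and $H^{1,b}\cong H_{-1-b}(\mathbb Z/p)$ is one-dimensional for every $b\le-1$, as computed by hand above.

## One column, two columns, three columns

The obvious attempt at Theorem A is to put $\Gamma=G$, $\mathcal N=k$ in Lemma 4 and use $H_m(G)=0$ for $m<0$ and $H_0(G)=k$. If $H^*(G)$ is Cohen–Macaulay, only the column $a=r$ is nonzero, so $H^{r,j}=H_{-r-j}(G)$: this vanishes for $j>-r$ and is $k$ for $j=-r$. If only the columns $r-1$ and $r$ are nonzero, every $d_s$ with $s\ge2$ vanishes, $E_2=E_\infty$, and we get the vanishing in positive total degree together with $\dim H^{r,-r}+\dim H^{r-1,1-r}=1$.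

With three columns the argument stops. The differential $d_2:E_2^{r-2,b}\to E_2^{r,b-1}$ can be nonzero, so a class in $H^{r,j}$ with $j>-r$ (total degree $r+j>0$) need not survive, and the vanishing of $H_{-r-j}(G)$ no longer forces it to be zero.

What we can do is change $\mathcal N$. We shall find a complex whose hypercohomology $L$ contains $H^*(G)$ as a direct summand, with the other summands sitting in lower internal degrees, and a filtration of $L$ whose $i$th quotient $K_i$ has the single column $i$. The filtration comes from short exact sequences on hypercohomology, so we may cut out two adjacent columns at a time and use the two-column count for a complex of geometric origin, where $H_0$ counts components.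

## The $\Gamma$-space $U(n)$ and the rank filtration

Fix a faithful representation $G\subset U(n)$, $n\ge1$. Let $T$ be the diagonal torus, $S\cong(\mathbb Z/p)^n$ the elements of $T$ of order dividing $p$, and let $\Gamma=G\times S$ act on $U=U(n)$ by $(g,s)u=gus^{-1}$. Put $M=U/S$, which is connected.

The pair $(g,s)$ fixes $u$ iff $s=u^{-1}gu$. So the isotropy group of $u$ is
$$\Gamma_u=\Delta_{\varphi_u},\qquad \varphi_u:V_u:=G\cap uSu^{-1}\to S,\quad\varphi_u(v)=u^{-1}vu,$$
where, for $V\le G$ elementary abelian and $\varphi:V\to S$ an injective homomorphism, $\Delta_\varphi=\{(v,\varphi(v)):v\in V\}$. Put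
$$F_\varphi:=U^{\Delta_\varphi}=\{u\in U:u^{-1}vu=\varphi(v)\ \text{for all }v\in V\}.$$
If $u_0\in F_\varphi$, then $F_\varphi=u_0\,C_{U(n)}(\varphi(V))$. The centralizer is a product of unitary groups, one for each character of $V$ occurring in $\varphi$. So $F_\varphi$, when nonempty, is connected.

Choose a finite $\Gamma$-CW structure on $U$ (Illman), and let
$$X_j=\{u\in U:\operatorname{rk}V_u\ge j\},$$
a $\Gamma$-subcomplex, with $X_0=U$. We write $C_*$ for cellular chains over $k$; these are complexes of permutation modules.

*Example.* Let $p=2$ and $G=\langle g\rangle\subset U(2)$ with $g=\mathrm{diag}(1,-1)$. Then $u\in X_1$ iff $u^{-1}gu$ is diagonal, i.e. equal to $\mathrm{diag}(1,-1)$ or $\mathrm{diag}(-1,1)$. So $X_1=T\sqcup Tw$ with $w$ the permutation matrix, the two pieces being the sets $F_\varphi$ for the two possible $\varphi:G\to S$; and $X_2=\emptyset$. The two components of $X_1$ are not exchanged by $\Gamma\subset T\times T$. Inside $X_0=U(2)$ they are joined. We return to this below.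

**Lemma 5.** As an $H^*(G)$-module, $H^j(\Gamma;C_*(U))\cong\bigoplus_t H^{j+t}(G)^{b_t}$ with $b_t=\dim H_t(M)$, $b_0=1$.

*Proof.*

**Step 1: dividing by $S$.** $S$ acts freely on $U$, so $C_*(U)$ is a bounded complex of finitely generated free $kS$-modules. Hence $R\mathrm{Hom}_{kS}(k,C_*(U))\simeq C_*(U)^S\cong C_*(U)_S=C_*(M)$ by the norm map, $G$-equivariantly, and $H^*(\Gamma;C_*(U))\cong H^*(G;C_*(M))$.

**Step 2: $H^*(BS)\to H^*(M)$ is onto.** This is what will make $C_*(M)$ split. Here $M\to EG\times_GM\to BS$ is composed of the inclusion of the fibre and the classifying map of the principal $S$-bundle $EG\times_GU\to EG\times_GM$; the composite classifies $U\to M$. Consider the fibre bundle $T/S\to M\to U/T$. On the fibre the $S$-bundle is the connected covering $T\to T/S$, so $\pi_1(T/S)\to S$ is onto and $H^1(BS)\to H^1(T/S)$ is injective; both spaces have dimension $n$, so it is bijective. As $H^*(T/S)=\Lambda(H^1)$, the map $H^*(BS)\to H^*(T/S)$ is onto. By Leray–Hirsch, $H^*(M)$ is generated as a module over $H^*(U/T)$ by the image of $H^*(BS)$. The ring $H^*(U/T)$ is generated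 by the Chern classes of the line bundles $U\times_T\mathbb C_{\chi_j}$ attached to the coordinate characters, and their pullbacks $U\times_S\mathbb C_{\chi_j|S}$ to $M$ come from $BS$. So all of $H^*(M)$ comes from $BS$. In particular $H^*(EG\times_GM)\to H^*(M)$ is onto.

**Step 3: splitting.** We have $H^t(EG\times_GM)=H^t(G;C^*(M))=\mathrm{Hom}_{D(kG)}(k,\Sigma^tC^*(M))$. Lifting a homogeneous basis of $H^*(M)$ to these groups gives maps $\Sigma^{-t}k\to C^*(M)$ which together form a quasi-isomorphism $\bigoplus_t\Sigma^{-t}k^{b_t}\to C^*(M)$ in $D^b(kG)$. Dualizing, $C_*(M)\simeq\bigoplus_t\Sigma^tk^{b_t}$, and $H^j(G;\Sigma^tk)=H^{j+t}(G)$. $\square$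

Put $L=H^*(\Gamma;C_*(U))$. It is finitely generated over $H^*(G)$ by Lemma 5, so Lemma 3(b), applied to $H^*(G)\to H^*(\Gamma)$, gives
$$H^{i,j}_{\mathfrak m_\Gamma}(L)\cong\bigoplus_tH^{i,j+t}_{\mathfrak m_G}(H^*(G))^{b_t}.\tag{1}$$
From now on $\mathfrak m=\mathfrak m_\Gamma$.

## The strata have one column each

Why carry the extra group $S$, when $L$ is also $H^*(G;C_*(M))$? On the stratum where the isotropy is $V$ we need $H^*(V)$ to split off as a tensor factor. Inside $G$ this is not available: for $G=\mathbb Z/p^2$ and $V$ its subgroup of order $p$, $C_G(V)=G$ does not split as $V$ times a complement. In $\Gamma$ the isotropy group is $\Delta_\varphi$, and the factor $S$ can be mapped back to $V$, which splits $\Delta_\varphi$ off from its normalizer.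

**Lemma 6.** $K_i:=H^*(\Gamma;C_*(X_i,X_{i+1}))$ satisfies $H^a_{\mathfrak m}(K_i)=0$ for $a\ne i$, and $\dim K_i\le i$.

*Proof.*

**Step 1: decomposing by isotropy.** If a cell of $X_i\setminus X_{i+1}$ has isotropy $\Delta$, the cells in its boundary have isotropy $\supseteq\Delta$; those outside $X_{i+1}$ have isotropy of rank $i$, hence exactly $\Delta$. So $C_*(X_i,X_{i+1})=\bigoplus_\Delta C^\Delta$ as a complex, over isotropy groups $\Delta$ of rank $i$, with $C^\Delta$ spanned by the cells with isotropy exactly $\Delta$. $\Gamma$ permutes the summands, so by Shapiro's lemma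
$$K_i=\bigoplus_{\Delta\bmod\Gamma}H^*(N_\Gamma(\Delta);C^\Delta),$$
where $H^*(\Gamma)$ acts through restriction. The group $N_\Gamma(\Delta)/\Delta$ permutes the cells in question freely, so $C^\Delta$ is a bounded complex of finitely generated free $k[N_\Gamma(\Delta)/\Delta]$-modules.

**Step 2: the normalizer splits.** Let $\Delta=\Delta_\varphi$, $\varphi:V\to S$. As $S$ is abelian, $(g,s)(v,\varphi(v))(g,s)^{-1}=(gvg^{-1},\varphi(v))$, so $(g,s)$ normalizes $\Delta$ iff $g$ normalizes $V$ and $\varphi(gvg^{-1})=\varphi(v)$ for all $v$. Since $\varphi$ is injective, this means $g\in C_G(V)$. So $E:=N_\Gamma(\Delta)=C_G(V)\times S$, and $\Delta$ is central in $E$. Choose a homomorphism $\pi:S\to V$ with $\pi\varphi=\mathrm{id}$, and let $\theta:E\to V$, $\theta(g,s)=\pi(s)$. Then $\theta|_\Delta$ sends $(v,\varphi(v))$ to $v$; it is an isomorphism, so $E=\Delta\times E'$ with $E'=\ker\theta\cong E/\Delta$.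

**Step 3: a free module over $H^*(V)$.** $\Delta$ acts trivially on $C^\Delta$, so by Künneth
$$H^*(E;C^\Delta)\cong H^*(V)\otimes H^*(E';C^\Delta),$$
with $H^*(V)$ acting through $\theta^*$, i.e. through $H^*(V)\xrightarrow{\pi^*}H^*(S)\to H^*(\Gamma)$ followed by restriction to $E$. As $C^\Delta$ is a bounded complex of finitely generated free $kE'$-modules, $H^*(E';C^\Delta)$ is the cohomology of its $E'$-invariants, which is finite-dimensional. So this summand is a finitely generated free $H^*(V)$-module. By Lemma 3(b), applied to $H^*(V)\to H^*(\Gamma)$, its local cohomology may be computed over $H^*(V)$, which is finite and free over a polynomial ring in $i$ variables of even degree. So it is concentrated in degree $i$, and the dimension is $\le i$. $\square$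

*Example.* For $G=\mathbb Z/p\subset U(1)$, $U$ is a circle, $S=G$ and $V_u=G$ for all $u$. So $X_0=X_1=U$, $K_0=0$ and $L=K_1=H^*(\mathbb Z/p)\otimes H^*(E';C_*(U))$ with $E'\cong \mathbb Z/p$ acting freely on the circle. The second factor is $H_t(U/E')$ in cohomological degree $-t$, of dimension $1$ for $t=0,1$, in agreement with Lemma 5.

## Long exact sequences that break into short ones

Let $Y$ be a $\Gamma$-invariant open and closed subcomplex of some $X_b$. Put $Y_j=Y\cap X_j$ for $j\ge b$ and
$$L_Y[s,t)=H^*(\Gamma;C_*(Y_s,Y_t))\qquad(b\le s\le t).$$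
For large $t$ we have $Y_t=\emptyset$. Since $C_*(Y_s,Y_{s+1})$ is a direct summand of $C_*(X_s,X_{s+1})$, the module $L_Y[s,s+1)$ is a direct summand of $K_s$, so the conclusion of Lemma 6 holds for it.

**Lemma 7.** $H^a_{\mathfrak m}(L_Y[s,t))=0$ unless $s\le a<t$, and $\dim L_Y[s,t)\le t-1$ if it is nonzero. For $s\le t\le u$ the sequence
$$0\to L_Y[t,u)\to L_Y[s,u)\to L_Y[s,t)\to0$$
is exact.

*Proof.*

**Step 1: the first two claims, by peeling off one stratum.** Fix $u$; we prove them for $[s,u)$ by downward induction on $s\le u$. For $s=u$ the module is $0$. In the long exact sequence of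
$$0\to C_*(Y_{s+1},Y_u)\to C_*(Y_s,Y_u)\to C_*(Y_s,Y_{s+1})\to0$$
consider the connecting map $\delta:L_Y[s,s+1)\to L_Y[s+1,u)$ (of degree $1$). Its image has dimension $\le s$ by Lemma 6, and lies in a module with $H^a_{\mathfrak m}=0$ for $a\le s$ by induction. A nonzero submodule of that module would have dimension $\ge s+1$ by (†). So $\delta=0$, the sequence $0\to L_Y[s+1,u)\to L_Y[s,u)\to L_Y[s,s+1)\to0$ is exact, and the claims follow for $[s,u)$.

**Step 2: general $t$.** The image of $\delta:L_Y[s,t)\to L_Y[t,u)$ has dimension $\le t-1$ and lies in a module with $H^a_{\mathfrak m}=0$ for $a\le t-1$, both by Step 1. So $\delta=0$ by (†) again. $\square$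

## Counting in degree $-i$ with two adjacent columns

**Proposition 8.** Let $i\ge1$. Then $H^{i,j}_{\mathfrak m_G}(H^*(G))=0$ for $j>-i$, and $\dim H^{i,-i}_{\mathfrak m_G}(H^*(G))$ is the number of $\Gamma$-orbits of components of $X_{i-1}$ that meet $X_i$ but not $X_{i+1}$ (an orbit meaning the union of its components).

*Proof.* Since cellular chains start in degree $0$,
$$H_m(\Gamma;C_*(X,X'))=0\ \ (m<0),\qquad H_0(\Gamma;C_*(X,X'))=H_0(X,X')_\Gamma.\tag{2}$$

**Step 1: vanishing for $j>-i$.** By Lemma 6 the spectral sequence of Lemma 4 for $C_*(X_i,X_{i+1})$ has only the column $i$. So $H^{i,j}_{\mathfrak m}(K_i)=H_{-i-j}(\Gamma;C_*(X_i,X_{i+1}))=0$ for $j>-i$, while $H^i_{\mathfrak m}(K_l)=0$ for $l\ne i$. By Lemma 7, $L$ has a finite filtration with quotients $K_l$, so $H^{i,j}_{\mathfrak m}(L)=0$ for $j>-i$. The $t=0$ summand of (1) gives $H^{i,j}_{\mathfrak m_G}(H^*(G))=0$ for $j>-i$. Now in (1) with $j=-i$ the summands with $t>0$ vanish, so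
$$H^{i,-i}_{\mathfrak m}(L)\cong H^{i,-i}_{\mathfrak m_G}(H^*(G)).$$

**Step 2: discarding the strata below rank $i-1$.** By Lemma 7 the sequence $0\to H^*(\Gamma;C_*(X_{i-1}))\to L\to L_U[0,i-1)\to0$ is exact, and the last term has $H^a_{\mathfrak m}=0$ for $a\ge i-1$. So
$$H^i_{\mathfrak m}(L)\cong H^i_{\mathfrak m}\bigl(H^*(\Gamma;C_*(X_{i-1}))\bigr)=\bigoplus_YH^i_{\mathfrak m}(L_Y),\qquad L_Y=H^*(\Gamma;C_*(Y)),$$
over the $\Gamma$-orbits $Y$ of components of $X_{i-1}$. It remains to find the contribution of each $Y$ in degree $-i$. Note that $H_0(Y)_\Gamma=k$, and that a nonempty $\Gamma$-subcomplex $Y'\subseteq Y$ meets every component of $Y$, so $H_0(Y,Y')=0$.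

**Step 3: orbits not meeting $X_i$ contribute $0$.** If $Y_i=\emptyset$, then $L_Y=L_Y[i-1,i)$ and $H^i_{\mathfrak m}(L_Y)=0$ by Lemma 7.

**Step 4: orbits meeting $X_i$ but not $X_{i+1}$ contribute $1$.** Let $Y_i\ne\emptyset=Y_{i+1}$. Only the columns $i-1,i$ occur in Lemma 4 for $C_*(Y)$, so $E_2=E_\infty$, and in total degree $0$
$$\dim H^{i,-i}_{\mathfrak m}(L_Y)+\dim H^{i-1,1-i}_{\mathfrak m}(L_Y)=\dim H_0(Y)_\Gamma=1.$$
The second summand is zero: by Lemma 7, $H^{i-1}_{\mathfrak m}(L_Y)$ embeds in $H^{i-1}_{\mathfrak m}(L_Y[i-1,i))$, because $H^{i-1}_{\mathfrak m}(L_Y[i,i+1))=0$; and Lemma 4 (one column) with (2) gives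
$$H^{i-1,1-i}_{\mathfrak m}(L_Y[i-1,i))=H_0(Y,Y_i)_\Gamma=0.$$
So $\dim H^{i,-i}_{\mathfrak m}(L_Y)=1$.

**Step 5: orbits meeting $X_{i+1}$ contribute $0$.** Let $Y_{i+1}\ne\emptyset$. By Lemma 7, $H^i_{\mathfrak m}(L_Y)$ embeds in $H^i_{\mathfrak m}(L_Y[i-1,i+1))$, since the kernel term $L_Y[i+1,u)$, $u$ large, has $H^i_{\mathfrak m}=0$. For $C_*(Y,Y_{i+1})$ again only two adjacent columns occur, so
$$\dim H^{i,-i}_{\mathfrak m}(L_Y[i-1,i+1))\le\dim H_0(Y,Y_{i+1})_\Gamma=0.\qquad\square$$

## Components of $X_{i-1}$ and components of $\mathcal A_{\ge i-1}(G)$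

**Proof of Theorem A.** By Proposition 8 it remains to match orbits of components of $X_{i-1}$ with classes of components of $\mathcal A_{\ge i-1}(G)$.

**Step 1: the map $\Theta$.** We define a map from $\Gamma$-orbits of components of $X_{i-1}$ to $G$-classes of components of $\mathcal A_{\ge i-1}(G)$. The space $X_{i-1}$ is the union of the finitely many closed connected sets $F_\varphi\ne\emptyset$, $\varphi:V\to S$, $\operatorname{rk}V\ge i-1$. For $u\in F_\varphi$ we have $V_u\supseteq V$. So $u\mapsto[\text{component of }V_u]$ is constant on each such $F_\varphi$; its fibres are finite unions of closed sets, and there are finitely many fibres, so it is locally constant on $X_{i-1}$. Since $V_{us}=V_u$ for $s\in S$ and $V_{gu}=gV_ug^{-1}$ for $g\in G$, it induces $\Theta$. The map $\Theta$ is onto, since every $V$ is diagonalizable in $U(n)$: there is $u$ with $u^{-1}Vu\le S$.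

**Step 2: lifting paths.** We show that paths in the poset can be followed in $X_{i-1}$. Let $V\le W$ be elementary abelian and $F_\varphi\ne\emptyset$ with $\varphi:V\to S$. *Then there is $\psi:W\to S$ extending $\varphi$ with $F_\psi\ne\emptyset$, so $F_\psi\subseteq F_\varphi$.* Indeed, choose $w\in F_\varphi$. As $W$ is abelian, $w^{-1}Ww$ lies in $C_{U(n)}(w^{-1}Vw)=C_{U(n)}(\varphi(V))$, a product of unitary groups with maximal torus $T$. So some $y\in C_{U(n)}(\varphi(V))$ conjugates the commuting matrices $w^{-1}Ww$ into $T$, hence into $S$: $y^{-1}w^{-1}Wwy\le S$. Take $\psi(g)=(wy)^{-1}g(wy)$; on $V$ it equals $y^{-1}\varphi(\cdot)y=\varphi$, and $wy\in F_\psi$. Conversely, $F_\psi\subseteq F_{\psi|_V}$ for $V\le W$ and $\psi:W\to S$. So each step up or down in $\mathcal A_{\ge i-1}(G)$ is accompanied by an inclusion of nonempty connected sets inside $X_{i-1}$. Consequently, given a path in $\mathcal A_{\ge i-1}(G)$ from $V$ to $W$, any $F_\varphi\ne\emptyset$ with $\varphi$ on $V$ lies in the same component of $X_{i-1}$ as some $F_\psi\ne\emptyset$ with $\psi$ on $W$.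

**Step 3: ranks correspond.** For each $j\ge i-1$, *an orbit meets $X_j$ iff the corresponding component of $\mathcal A_{\ge i-1}(G)$ contains a member of rank $\ge j$.* If $u\in X_j$ lies in the orbit, $V_u$ is such a member, up to conjugation. If $W$ is such a member, lift a path from some $V_u$ to $W$, starting at $F_{\varphi_u}\ni u$; it ends at a nonempty $F_\psi\subseteq X_j$.

**Step 4: $\Theta$ is injective on orbits meeting $X_i$.** Here the drop from $i$ to $i-1$ is used. Let $u,u'$ lie in two such orbits with the same image. We may choose them with $\operatorname{rk}V_u,\operatorname{rk}V_{u'}\ge i$ and, after translating by $G$, such that $V_u$ and $V':=V_{u'}$ are in the same component. Lifting a path joins $u$ inside $X_{i-1}$ to some $F_\psi\ne\emptyset$ with $\psi:V'\to S$, while $u'\in F_{\psi'}$ with $\psi'=\varphi_{u'}:V'\to S$. Both $\psi$ and $\psi'$ are unitarily equivalent to the inclusion $V'\subset U(n)$. So $\psi=(\chi_1,\dots,\chi_n)$ for characters $\chi_a$ of $V'$, and $\psi'$ is a permutation of this tuple. All permuted tuples have nonempty fixed sets, namely the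 right translates of $F_\psi$ by permutation matrices. Writing the permutation as a product of transpositions, we may assume that $\psi'$ arises from $\psi$ by exchanging $\chi_a$ and $\chi_b$. Then $\psi$ and $\psi'$ agree on
$$V''=\ker(\chi_a\chi_b^{-1})\le V',\qquad \operatorname{rk}V''\ge\operatorname{rk}V'-1\ge i-1,$$
and $F_\psi\cup F_{\psi'}\subseteq F_{\psi|_{V''}}$, which is connected and lies in $X_{i-1}$. So $u$ and $u'$ lie in the same orbit of components.

By Steps 1, 3 and 4, $\Theta$ restricts to a bijection from the orbits meeting $X_i$ but not $X_{i+1}$ to the classes of components with maximal rank exactly $i$. With Proposition 8 this proves Theorem A. $\square$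

The restriction to orbits meeting $X_i$ in Step 4 is needed. In the example $G=\langle\mathrm{diag}(1,-1)\rangle\subset U(2)$, $p=2$, take $i=2$: the poset $\mathcal A_{\ge1}(G)$ has one component, but $X_1=T\sqcup Tw$ consists of two orbits, neither meeting $X_2=\emptyset$. The two characters of $G$ agree only on the trivial group, whose rank is below $i-1$. For $i=1$ the two pieces are joined in $X_0=U(2)$, and the count is $1$.

Theorem A is now proved, so Lemma 1, Lemma 2, Theorem B, Theorem C(1) and the "only if" half of Theorem C(2) hold without reservation.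

## Groups of rank $5$ with $H^{4,-4}\ne0$, and all pairs $(c,r)$ with $r\ge5$, $r-c\ge3$

It remains to prove "if" in Theorem C(2). We first build, for every $p$, groups with $r=5$, $c\in\{2,1,0\}$ and $H^{4,-4}_{\mathfrak m}\ne0$, and then multiply by small groups.

**Step 1: $p$ odd, $c=2$.** We want Lemma 2 with $c=2$, $i=4$, so $N$ must have rank at least $5$. The pattern of Theorem B with $q=p^2$ and $B=\mathbb F_q$ would give $\operatorname{rk}N=4$; we enlarge $N$ by one copy of $\mathbb F_p$. Let $Q=p^2$, $N=\mathbb F_p\oplus\mathbb F_Q\oplus\mathbb F_Q$, and let $B=\mathbb F_Q$ act on $N$ by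
$$\rho(b)(s,u,e)=(s,\,u+sb,\,e+bu+\tfrac12sb^2).$$
This is an action by additive maps: in $\rho(b')\rho(b)(s,u,e)$ the second coordinate is $u+s(b+b')$ and the last is
$$e+bu+\tfrac12sb^2+b'(u+sb)+\tfrac12sb'^2=e+(b+b')u+\tfrac12s(b+b')^2.$$
Let $P=N\rtimes B$ (order $p^7$), $C=\{(0,0,e)\}$, which is central of rank $2$, and $V=C\times B$, of rank $4$. Then $P=NV$ and $V\cap N=C$. For $b\ne0$ the fixed points of $\rho(b)$ are given by $sb=0$ and $bu+\frac12sb^2=0$, i.e. $s=0$, $u=0$: they are $C$. As $N$ is abelian, an element $nb$ acts on $N$ as $\rho(b)$, so (∗) holds. Lemma 2 applies with $c=2$, $i=4$, $r=5$.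

**Step 2: $p$ odd, $c=1$ and $c=0$.** We lower the central rank by adjoining automorphisms of order prime to $p$. Since $s\in\mathbb F_p$, the map $\sigma:(s,u,e)\mapsto(s,u^p,e^p)$, $b\mapsto b^p$ respects the action. It is an automorphism of $P$ of order $2$, fixing a subgroup of rank $1$ of $C\cong\mathbb F_Q$. For $\lambda\in\mathbb F_Q^\times$ with $\lambda^2\ne1$ (such $\lambda$ exists since $p^2-1>2$), the map $(s,u,e)\mapsto(s,\lambda u,\lambda^2e)$, $b\mapsto\lambda b$ respects the action, since
$$\rho(\lambda b)(s,\lambda u,\lambda^2e)=\bigl(s,\,\lambda(u+sb),\,\lambda^2(e+bu+\tfrac12sb^2)\bigr).$$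
It is an automorphism of order prime to $p$ acting on $C$ as multiplication by $\lambda^2$, without nontrivial fixed points. In $P\rtimes\langle\sigma\rangle$ and $P\rtimes\langle\lambda\rangle$ the subgroup $P$ is the normal Sylow $p$-subgroup, so it contains all elementary abelian $p$-subgroups: the posets $\mathcal A_{\ge s}$ and the rank $5$ are unchanged. The central elements of order dividing $p$ are the fixed points in $C$. So $c=1$, resp. $c=0$, and $H^{4,-4}_{\mathfrak m}\ne0$ by Theorem A, since the component of $V$ in $\mathcal A_{\ge3}$ still has maximal rank $4$.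

For $p=2$ the formula of Step 1 has no analogue with another function of $b$ in place of $\frac12b^2$. An action $(s,u,e)\mapsto(s,u+sb,e+bu+sf(b))$ requires $f(b+b')=f(b)+f(b')+bb'$. With $b=b'=0$ this gives $f(0)=0$, and with $b=b'$ it gives $0=f(0)=b^2$, which is false for $b\ne0$. The way out is to lift from characteristic $2$ to $\mathbb Z/4$.

**Step 3: $p=2$, the arithmetic.** Let $R=\mathbb Z/4[\omega]$ with $\omega^2+\omega+1=0$. Then $\omega^3=1$ and $R/2R=\mathbb F_4$; write $\bar t$ for the image of $t\in R$ in $\mathbb F_4$. Let $\tau:\mathbb F_4\to\{0,1,\omega,\omega^2\}\subset R$ be the multiplicative section (Teichmüller map), and for $x\in\mathbb F_4$ write $2x\in2R$ for twice any lift of $x$. We need the failure of $\tau$ to be additive: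
$$\tau(b)+\tau(b')=\tau(b+b')+2(bb')^2.\tag{3}$$
For example $\tau(1)+\tau(1)=2=\tau(0)+2\cdot1$. Formula (3) is clear if $b$ or $b'$ is $0$. If $b=b'\ne0$, then $(bb')^2=b^4=b$ and both sides are $2b$. If $b\ne b'$ are nonzero, then $b,b',b+b'$ are the three nonzero elements of $\mathbb F_4$, with product $1$, so $(bb')^2=(b+b')^{-2}=b+b'$. The claim then reads $\tau(b)+\tau(b')=3\tau(b+b')=-\tau(b+b')$, i.e. $1+\omega+\omega^2=0$.

**Step 4: $p=2$, $c=2$, the group.** Let $M=R\rtimes\langle z\rangle$ with $z^2=1$ and $z$ inverting $R$. Its elements are $t$ and $tz$ with $t\in R$; products of elements of $R$ inside $M$ are sums. Let $C=2R$, which is central in $M$ because $-2x=2x$. For $b\in\mathbb F_4$ put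
$$\alpha_b(t)=t+2b^2\bar t^{\,2}\quad(t\in R),\qquad\alpha_b(z)=\tau(b)z.$$
The map $\alpha_b|_R$ is additive, as squaring is additive on $\mathbb F_4$, and it is bijective, being its own inverse. The element $\tau(b)z$ is an involution inverting $R$. So this defines an automorphism of $M$. We have $\alpha_{b'}\alpha_b(t)=t+2(b^2+b'^2)\bar t^{\,2}=\alpha_{b+b'}(t)$, and by (3)
$$\alpha_{b'}\alpha_b(z)=\bigl(\tau(b)+2(bb')^2+\tau(b')\bigr)z=\bigl(\tau(b+b')+4(bb')^2\bigr)z=\tau(b+b')z.$$
So $b\mapsto\alpha_b$ is an action of $\mathbb F_4$ on $M$, trivial on $C$. Let $N=M\times X$ with $X=\mathbb F_4$, and let $B=\mathbb F_4$ act on $N$ by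
$$b\cdot(m,u)=(\alpha_b(m)\cdot2bu,\;u).$$
This is an action by automorphisms because $2bu\in C$ is central, biadditive in $(b,u)$ and fixed by all $\alpha_{b'}$. Let $P=N\rtimes B$ (order $2^9$) and $V=C\times B$, of rank $4$. $C$ is central in $P$, of rank $2$; $P=NV$ and $V\cap N=C$.

**Step 5: $p=2$, $c=2$, condition (∗).** An element $t\in R$ has order dividing $2$ iff $t\in 2R$, and every $tz$ is an involution. So the involutions of $N$ lie in $CX$ or are of the form $tz\cdot u$ ($t\in R$, $u\in X$). Let $g=nb\in P\setminus N$ with $n\in N$ and $b\ne0$. Since $N$ centralizes $CX$, $g$ acts on $CX$ by $(2x,u)\mapsto(2x+2bu,u)$, with fixed points $C$. So $g$ commutes with no involution in $CX\setminus C$. On $N/CX\cong M/C$, which is elementary abelian of order $8$, $n$ acts trivially, so $g$ acts as $b$, sending the class of $tz$ to that of $(t+\tau(b))z$. This is a different class, as $\tau(b)\notin2R$. So $g$ commutes with no $tz\cdot u$, and (∗) holds.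

**Step 6: $p=2$, $c=2$, the rank of $N$ is $5$.** The subgroup $C\times X\times\langle z\rangle$ has rank $5$. Conversely, let $W\le N$ be elementary abelian. An element $(m,u)\in W$ with $m\in R$ has $m\in C$, so all nontrivial elements of the image of $W$ in $M/C$ lie outside $R/C$. As $R/C$ has index $2$ in $M/C$, the product of two of them lies in $R/C$ and is trivial, so the image has order $\le2$. The kernel is $W\cap CX$, so
$$|W:W\cap CX|\le2,\tag{4}$$
and $\operatorname{rk}W\le4+1=5$. Lemma 2 applies with $c=2$, $i=4$, $r=5$.

**Step 7: $p=2$, $c=0$.** Again we adjoin an automorphism of order prime to $p$: $t\mapsto\omega t$, $z\mapsto z$, $u\mapsto u$, $b\mapsto\omega b$ defines an automorphism of $P$ of order $3$. On $M$ it is an automorphism because multiplication by $\omega$ commutes with inversion. It is compatible with the action of $B$: $\alpha_{\omega b}(\omega t)=\omega t+2\omega^4b^2\bar t^{\,2}=\omega\,\alpha_b(t)$, as $\omega^4=\omega$; moreover $\tau(\omega b)=\omega\tau(b)$ and $2(\omega b)u=\omega\cdot2bu$. It has no fixed points on $C\setminus0$. As in Step 2, $P\rtimes\mathbb Z/3$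 has $c=0$, $r=5$ and $H^{4,-4}_{\mathfrak m}\ne0$.

**Step 8: $p=2$, $c=1$.** Fixing a subgroup of order $2$ of $C\cong(\mathbb Z/2)^2$ and moving the rest requires an automorphism acting on $C$ with order $2$, so the new group has a larger Sylow $2$-subgroup, and we must recheck the poset. Let $\sigma$ be the Frobenius automorphism of the ring $R$ ($\omega\mapsto\omega^2$), extended by $z\mapsto z$, $u\mapsto u^2$, $b\mapsto b^2$. It respects all the formulas, since $\sigma(2x)=2x^2$, $\overline{\sigma t}=\bar t^{\,2}$ and $\sigma\tau(b)=\tau(b^2)$. So it is an automorphism of $P$ of order $2$, and it preserves $C$, $CX$ and $N$. Put $P'=P\rtimes\langle\sigma\rangle$. Every $s\in P'\setminus P$ acts on $C$ and on $P/N\cong B$ as Frobenius, with fixed subgroups of order $2$, since $P$ acts trivially on both.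

*The central rank is $1$.* A central involution of $P'$ acts trivially on $C$, so it lies in $P$, hence in $C$ by Lemma 2, and it is fixed by $\sigma$. Conversely, the nonzero element of $C$ fixed by $\sigma$ is central in $P'$. So $c=1$.

*The component of $V$ does not grow.* Let $W_0\in\mathcal A_{\ge3}(P)$ with $W_0\cap N\le C$, and let $W_0\le W\le P'$ with $W$ elementary abelian. Then $W\le P$. Otherwise some $s\in W\setminus P$ centralizes $W_0$, so $W_0\cap N\le C_C(s)$ and the image of $W_0$ in $P/N$ lies in $C_{P/N}(s)$, whence
$$|W_0|\le|C_C(s)|\cdot|C_{P/N}(s)|=4,\tag{5}$$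
contradicting rank $\ge3$. By Lemma 2 every member $W_0$ of the component of $V$ in $\mathcal A_{\ge3}(P)$ satisfies $W_0\cap N\le C$; so its neighbours in $\mathcal A_{\ge3}(P')$, whether larger or smaller, lie in $P$. Hence the component of $V$ in $\mathcal A_{\ge3}(P')$ equals its component in $\mathcal A_{\ge3}(P)$, of maximal rank $4$.

*The rank of $P'$ is $5$.* It is at least $5$ because $P$ has rank $5$. Let $W\le P'$ be elementary abelian with $s\in W\setminus P$, and put $W_0=W\cap P$, of index $2$ in $W$. If $W_0\cap N\le C$, then $|W_0|\le4$ as in (5). Otherwise $W_0$ contains an involution in $N\setminus C$ and $W_0\le N$ by (∗). Then $W_0\cap CX\le C_{CX}(s)$ has rank $\le3$, as $s$ acts nontrivially on $CX$, and $|W_0:W_0\cap CX|\le2$ by (4). So $\operatorname{rk}W_0\le4$ and $\operatorname{rk}W\le5$.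

By Theorem A, $H^{4,-4}_{\mathfrak m}(H^*(P'))\ne0$, with $c=1$ and $r=5$.

**Step 9: general $(c,r)$, by direct products.** The Čech complex of a tensor product over $k$ is the tensor product of the Čech complexes. So by Lemma 3(a) and Künneth, $H^{i+s,-i-s}_{\mathfrak m}(H^*(G\times G'))$ contains $H^{i,-i}_{\mathfrak m}(H^*(G))\otimes H^{s,-s}_{\mathfrak m}(H^*(G'))$. For $G'$ take either $\mathbb Z/p$ ($c=r=1$) or a group $D$ with $c=0$, $r=1$: dihedral of order $2p$ for $p$ odd, $S_3$ for $p=2$. In both cases $H^{1,-1}_{\mathfrak m}\ne0$ by Theorem A, since $\mathcal A_{\ge0}$ is connected (it contains the trivial group) of maximal rank $1$. Central rank and $p$-rank add under direct products. So from a group $G_0$ constructed above, with invariants $(c_0,5)$, $c_0\in\{0,1,2\}$, and $H^{4,-4}_{\mathfrak m}\ne0$, we obtain the group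
$$G_0\times(\mathbb Z/p)^a\times D^b$$
with central rank $c_0+a$, $p$-rank $5+a+b$, and $H^{i,-i}_{\mathfrak m}\ne0$ for $i=4+a+b$, where $c_0+a\le i<5+a+b$. So it violates the conjecture.

Given $r\ge5$ and $r-c\ge3$: if $c\le2$, take $c_0=c$, $a=0$, $b=r-5$; if $c\ge3$, take $c_0=2$, $a=c-2$, $b=r-c-3$. In both cases $a,b\ge0$, the central rank is $c$, and the $p$-rank is $r$. This completes the proof of Theorem C. $\square$
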